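# Random averages of functionals, and a hereditarily indecomposable space all of whose blocks are RUD

## 1. Averaging functionals over random signs

**Notation.** The scalars are $\mathbb K=\mathbb R$ or $\mathbb C$, and $\mathbb Q_{\mathbb K}$ is $\mathbb Q$ or $\mathbb Q+i\mathbb Q$. The space $c_{00}$ of finitely supported scalar sequences has unit vectors $e_n$, and $c_{00}(\mathbb Q_{\mathbb K})$ is the set of its members with entries in $\mathbb Q_{\mathbb K}$. Elements of $c_{00}$ act on each other by $f(v)=\sum_n f(n)v(n)$. Intervals are intervals of $\mathbb N$; $E<E'$ means $\max E<\min E'$; intervals are *successive* if $E_1<E_2<\cdots$, and empty members of a family of intervals may be dropped. For an interval $E$, $Ex=P_Ex$ is the restriction of $x$ to $E$. The *range* $\operatorname{ran}x$ is the smallest interval containing $\operatorname{supp}x$, and $x<y$ means that $x,y\ne0$ and $\operatorname{ran}x<\operatorname{ran}y$. The symbol $\mathbb E$ is the average over independent uniform signs.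

Given intervals $I_1<\dots<I_N$ and signs $\varepsilon\in\{\pm1\}^N$, put
$$v^\varepsilon=\sum_{k\le N}\varepsilon_kI_kv .$$
For example, if $v=e_1+e_2+e_3$, $I_1=\{1\}$, $I_2=\{2,3\}$, then $v^\varepsilon$ runs through the four vectors $\pm e_1\pm(e_2+e_3)$. Coordinates outside $\bigcup I_k$ are deleted.

Here is the operation on which everything turns. Fix $K\ge1$. Choose one functional $f_\varepsilon$ for **each** sign pattern $\varepsilon\in\{\pm1\}^N$, choose coefficients $c_\varepsilon\in\mathbb Q_{\mathbb K}$ with $\mathbb E|c_\varepsilon|^2\le1$, and form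
$$A=\frac1K\,\mathbb E\,c_\varepsilon\sum_{k\le N}\varepsilon_kI_kf_\varepsilon .\tag{1}$$
Moving the restrictions and signs from $f_\varepsilon$ to the vector gives
$$A(v)=\frac1K\,\mathbb E\,c_\varepsilon f_\varepsilon(v^\varepsilon).\tag{2}$$

How much does this operation allow? Let $N$ be even and let $c_\varepsilon=2^{N/2}$ for one pattern $\varepsilon=\theta$ and $0$ otherwise, so $\mathbb E|c_\varepsilon|^2=2^{-N}2^N=1$. Then $A=\frac1K2^{-N/2}\sum_k\theta_kI_kf_\theta$. So one prescribed sign change comes with the factor $2^{-N/2}/K$. The operation is generous to averages of sign changes, and stingy to a single one.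

We use two standard facts.

* *(Kahane, with constant $\sqrt2$; Latała–Oleszkiewicz, Studia Math. 109 (1994).)* For finitely many vectors in a seminormed space,
$$\Big(\mathbb E\big\|\sum\varepsilon_kx_k\big\|^2\Big)^{1/2}\le\sqrt2\,\mathbb E\big\|\sum\varepsilon_kx_k\big\|.\tag{3}$$
* *(Minkowski.)* For $1\le p\le a$ and nonnegative functions $x_s$ on a measure space (this is the triangle inequality in $L_{a/p}$ for the functions $x_s^p$),
$$\big\|\,\|(x_s)_s\|_{\ell_p}\big\|_{L_a}\le\big\|(\|x_s\|_{L_a})_s\big\|_{\ell_p}.\tag{4}$$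

**Proposition 1.** Let $D\subset c_{00}(\mathbb Q_{\mathbb K})$ be such that $\|v\|=\sup_{f\in D}|f(v)|$ satisfies $\|v\|_\infty\le\|v\|\le\|v\|_1$ on $c_{00}$, and suppose that $D$ is closed under the operation (1), for all $N$, all $I_1<\dots<I_N$, all $f_\varepsilon\in D$ and all admissible $c_\varepsilon$. Let $\|x\|_*=\sup\{|x(v)|:v\in c_{00},\ \|v\|\le1\}$ for $x\in c_{00}$. Then for all $v\in c_{00}$ and all intervals $I_1<\dots<I_N$,
$$(\mathbb E\|v^\varepsilon\|^2)^{1/2}\le K\|v\|,\tag{5}$$
and for all $x_1<\dots<x_m$ in $c_{00}$,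
$$\Big\|\sum_{k\le m}x_k\Big\|_*\le\sqrt2\,K\;\mathbb E\Big\|\sum_{k\le m}\varepsilon_kx_k\Big\|_* .\tag{6}$$

**Proof.** For (5), fix $f_\varepsilon\in D$ for every $\varepsilon$. By (2), $\|v\|\ge\frac1K|\mathbb E\,c_\varepsilon f_\varepsilon(v^\varepsilon)|$ for all coefficients in $\mathbb Q_{\mathbb K}$ with $\mathbb E|c_\varepsilon|^2\le1$. These are dense in the unit ball of $L_2(\{\pm1\}^N)$, so the supremum of the right side is $\frac1K(\mathbb E|f_\varepsilon(v^\varepsilon)|^2)^{1/2}$. Let each $f_\varepsilon$ be almost norming for $v^\varepsilon$.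

For (6), let $I_k=\operatorname{ran}x_k$, and let $\|v\|\le1$. Since $x_k(v^\varepsilon)=\varepsilon_kx_k(v)$, every $\varepsilon$ gives $\big(\sum_k\varepsilon_kx_k\big)(v^\varepsilon)=\sum_kx_k(v)$. Averaging, then using Cauchy–Schwarz, (5) and (3),
$$\Big|\sum_kx_k(v)\Big|=\Big|\mathbb E\Big(\sum_k\varepsilon_kx_k\Big)(v^\varepsilon)\Big|\le\Big(\mathbb E\Big\|\sum_k\varepsilon_kx_k\Big\|_*^2\Big)^{1/2}(\mathbb E\|v^\varepsilon\|^2)^{1/2}\le\sqrt2K\,\mathbb E\Big\|\sum_k\varepsilon_kx_k\Big\|_* .$$
Take the supremum over $v$. $\square$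

So closing a norming set under (1) forces an inequality between a sum and its random signed versions, for **all** successive vectors in the dual norm. We now say what this inequality is for.

## 2. RUD and RUC block sequences

**Definition (RUD, RUC).** A basic sequence $(y_n)$ is *RUD* (random unconditionally divergent) if there is $C>0$ with
$$\Big\|\sum_{k\le m}a_ky_k\Big\|\le C\,\mathbb E\Big\|\sum_{k\le m}\varepsilon_ka_ky_k\Big\|\qquad\text{for all }m\text{ and all scalars }a_k.$$
Equivalently, whenever $\sum\varepsilon_na_ny_n$ converges almost surely in signs, $\sum a_ny_n$ converges; only the inequality is used below. It is *RUC* if the reverse inequality $\mathbb E\|\sum\varepsilon_ka_ky_k\|\le C\|\sum a_ky_k\|$ holds. It is *unconditional* if $\|\sum\theta_ka_ky_k\|\le C\|\sum a_ky_k\|$ for all signs $\theta$.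

**Definition (blocks).** A *block sequence* (block subsequence) of a basis $(x_n)$ is an infinite sequence of nonzero vectors $y_k=\sum_{j=p_k}^{q_k}b_jx_j$ with $p_k\le q_k<p_{k+1}$.

A sequence that is both RUD (constant $C$) and RUC (constant $C'$) is unconditional. For signs $\theta$, the sequence $(\varepsilon_k\theta_k)$ has the same distribution as $(\varepsilon_k)$, so
$$\Big\|\sum\theta_ka_ky_k\Big\|\le C\,\mathbb E\Big\|\sum\varepsilon_ka_ky_k\Big\|\le CC'\Big\|\sum a_ky_k\Big\| .\tag{7}$$

**A conditional basis with RUD blocks, by hand.** Let $\|a\|=\sum_{n\ge1}|a_n-a_{n+1}|$ on $c_{00}$. Since $|a_n|\le\sum_{k\ge n}|a_k-a_{k+1}|$, this is a norm, and cutting $a$ after place $n$ gives $\sum_{k<n}|a_k-a_{k+1}|+|a_n|\le\|a\|$. So $(e_n)$ is a basis of the completion. It is conditional, because $\|\sum_{k\le n}e_k\|=1$ while $\|\sum_{k\le n}(-1)^ke_k\|=2n-1$.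

Every block sequence is RUD with constant $2$. Let $z_1<\dots<z_m$ with $\operatorname{ran}z_k=[p_k,q_k]$. For signs $\theta$, $\|\sum\theta_kz_k\|$ is a part independent of $\theta$ (the variation inside each block, and the two outer ends) plus one junction term for each $k<m$. Let $t_k=|z_k(q_k)|+|z_{k+1}(p_{k+1})|$. If there is a gap between the blocks, the junction term equals $t_k$. If the blocks are adjacent, it is $|\theta_kz_k(q_k)-\theta_{k+1}z_{k+1}(p_{k+1})|\le t_k$, and its average over signs is at least $t_k/2$, because $\frac12(|a-b|+|a+b|)\ge\max(|a|,|b|)$. Hence $\|\sum z_k\|\le2\,\mathbb E\|\sum\varepsilon_kz_k\|$.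

This basis does have unconditional blocks: $\|\sum_ka_ke_{2k}\|=2\sum|a_k|$. Two further facts in the same direction are recorded by J. Lopez-Abad and P. Tradacete, "Bases of random unconditional convergence in Banach spaces", arXiv:1408.0478 (2014). The Haar basis of $L_1[0,1]$ is conditional and all its block sequences are RUD. There is also a basic sequence in $L_1$ all of whose block subsequences are RUD and which has no unconditional subsequence, although it has unconditional block sequences. The authors write: "We do not know if a basis with the property that every block subsequence is RUD has some unconditional block subsequence." The answer is no.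

**Definition (HI).** An infinite-dimensional Banach space is *hereditarily indecomposable* (HI) if no closed subspace is the topological direct sum of two infinite-dimensional closed subspaces. Such a space contains no unconditional basic sequence, since the odd and even parts of one would span a topological direct sum.

**Theorem 2.** There are Banach spaces $X,Y$ with normalized bimonotone Schauder bases, the basis of $X$ being biorthogonal to that of $Y$ ($X$ is the closed span of the biorthogonal functionals in $Y^*$), such that with $K=400$: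

1. every block sequence $(x_k)$ of the basis of $X$ satisfies $\|\sum_kx_k\|\le\sqrt2K\,\mathbb E\|\sum_k\varepsilon_kx_k\|$ (finite sums), so every block subsequence is RUD with constant $\sqrt2K$;
2. no block sequence of the basis of $X$ is unconditional; moreover $X$ is HI;
3. every block sequence of $Y$ is RUC, i.e. $\mathbb E\|\sum_k\varepsilon_ky_k\|\le K\|\sum_ky_k\|$, and $Y$ is HI. No block sequence of $X$ is RUC and none of $Y$ is RUD.

Here *bimonotone* means that $\|Ix\|\le\|x\|$ for every interval $I$. Parts 1 and 2 answer the question.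

The plan is to build a norming set $D$ for $Y$ that is closed under (1), so that part 1 comes free from Proposition 1, and to build into $D$ a Gowers–Maurey type coding that produces conditionality. The difficulty is that these two requirements pull against each other. The next section isolates that difficulty in a scalar model.

## 3. Which functions of a sequence survive random signs

**The model.** Conditionality will come from a functional $F\in D$ and successive vectors $z_1,\dots,z_N$ with $F(z_i)=1/m$, where $\sum z_i$ has norm at least $N/m$ and the norm of $v=\sum(-1)^iz_i$ is to be much smaller. So we must bound $g(v)$ for **every** $g\in D$, by induction on how $g$ is built. Suppose the inductive claim is $|g(v)|\le\Psi(v)$ for all $v$ in some class. If all $f_\varepsilon$ satisfy it, (2) gives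
$$|A(v)|\le\frac1K(\mathbb E|f_\varepsilon(v^\varepsilon)|^2)^{1/2}\le\frac1K(\mathbb E\,\Psi(v^\varepsilon)^2)^{1/2}.$$
So the claim must be made for all the vectors $v^\varepsilon$ at once, and it passes through (1) if $(\mathbb E\Psi(v^\varepsilon)^2)^{1/2}\le K\Psi(v)$. No loss is allowed here, since the operation may be iterated any number of times.

**The first attempt.** To control interval restrictions of $F$, the natural choice is to include $\sup_E|F(Ev)|$ in $\Psi(v)$. Write $a_i=(-1)^i$ for the values of $mF$ on the pieces of $v$, and let each $I_i$ contain the $i$-th piece. Then $\sup_E|a(E)|=1$, where $a(E)=\sum_{n\in E}a_n$. But after random signs,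
$$\Big(\mathbb E\sup_E|a^\varepsilon(E)|^2\Big)^{1/2}\ge\Big(\mathbb E\Big|\sum_{i\le N}\varepsilon_i(-1)^i\Big|^2\Big)^{1/2}=\sqrt N .$$
The induction stops exactly at operation (1): the supremum is not stable, and no constant $K$ repairs it. We need a quantity that dominates $|a(E)|$, is stable under random signs, and is still much smaller than $N$ on the alternating sequence.

**Definition ($p$-variation).** For a finite sequence $a$ and $p\ge1$,
$$V_p(a)=\sup\Big\{\Big(\sum_\tau|a(E_\tau)|^p\Big)^{1/p}:E_1<E_2<\cdots\text{ intervals}\Big\}.$$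

This is a norm. For $a_i=1$, $i\le N$, we get $V_p(a)=N$, since $\sum|E_\tau|^p\le(\sum|E_\tau|)^p$. For $a_i=(-1)^i$ all interval sums are $0$ or $\pm1$ and at most $N$ of them are nonzero, so $V_p(a)=N^{1/p}$. When $p>1$ there is a gain $N^{1-1/p}$, and the next lemma provides stability for $p\le\frac32$.

**Lemma 3.** For $1\le p\le\frac32$ and scalars $s_1,\dots,s_N$,
$$\big(\mathbb E\,V_p((\varepsilon_ks_k)_k)^2\big)^{1/2}\le K_1\|s\|_p,\qquad K_1=63.$$

**Proof.** *Step 1: for each level $\lambda>0$, count the disjoint intervals with a sum of size at least $\lambda$.* Let $b_k=\varepsilon_ks_k$, $b_k'=b_k$ if $|s_k|<\lambda$ and $b'_k=0$ otherwise, and $M_k=\sum_{i\le k}b'_i$. Put $T_0=0$ and $T_{i+1}=\min\{k>T_i:|M_k-M_{T_i}|\ge\lambda/2\}$, with $\min\emptyset=\infty$. Let $\nu_\lambda$ be the number of finite $T_i$ with $i\ge1$.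

The increment $\Delta_i=M_{T_i\wedge N}-M_{T_{i-1}\wedge N}$ equals $\sum_k1_{\{T_{i-1}<k\le T_i\}}b'_k$, and whether $T_{i-1}<k\le T_i$ is decided by $\varepsilon_1,\dots,\varepsilon_{k-1}$. In $\mathbb E|\Delta_i|^2$ a mixed term with indices $k<k'$ has the factor $\varepsilon_{k'}$, which is independent of the rest of the term, so it vanishes. Thus $\mathbb E|\Delta_i|^2=\sum_k\mathbb P(T_{i-1}<k\le T_i)\,|b'_k|^2$. For each $k\le N$ exactly one $i$ satisfies $T_{i-1}<k\le T_i$. Since $|\Delta_i|\ge\lambda/2$ whenever $T_i$ is finite,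
$$\frac{\lambda^2}4\,\mathbb E\nu_\lambda\le\mathbb E\sum_i|\Delta_i|^2=\sum_{|s_k|<\lambda}|s_k|^2 .$$

If $\alpha<\beta$ and $|M_\beta-M_\alpha|\ge\lambda$, then $(\alpha,\beta]$ contains some $T_i$, $i\ge1$. Otherwise let $T_i$ be the last one that is $\le\alpha$; then $T_{i+1}>\beta$, so $|M_\alpha-M_{T_i}|$ and $|M_\beta-M_{T_i}|$ are both $<\lambda/2$, a contradiction. An interval $E$ with $|b(E)|\ge\lambda$ either contains a $k$ with $|s_k|\ge\lambda$, or satisfies $b(E)=b'(E)$ and so contains some $T_i$. Hence a family of successive intervals with $|b(E)|\ge\lambda$ has at most $\#\{k:|s_k|\ge\lambda\}+\nu_\lambda$ members.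

*Step 2: sum over dyadic levels.* Group the intervals of a family by $2^j\le|b(E)|<2^{j+1}$. The bound of Step 1 does not depend on the family, so we may take the supremum over families and then the expectation:
$$\mathbb E\,V_p(b)^p\le\sum_{j\in\mathbb Z}2^{(j+1)p}\Big[\#\{k:|s_k|\ge2^j\}+4\cdot2^{-2j}\sum_{|s_k|<2^j}|s_k|^2\Big].$$
For $s_k\neq0$ we have $\sum_{2^j\le|s_k|}2^{jp}\le\frac{|s_k|^p}{1-2^{-p}}$ and $|s_k|^2\sum_{2^j>|s_k|}2^{-(2-p)j}\le\frac{|s_k|^p}{1-2^{-(2-p)}}$ (geometric series). So
$$\mathbb E\,V_p(b)^p\le2^p\Big[\frac1{1-2^{-p}}+\frac4{1-2^{-(2-p)}}\Big]\sum_k|s_k|^p .$$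
For $1\le p\le\frac32$ the factor is at most $2.829\,(2+13.66)\le44.4$. Hence $\mathbb EV_p(b)\le(\mathbb EV_p(b)^p)^{1/p}\le44.4\,\|s\|_p$.

*Step 3: pass to the second moment.* Apply (3) to the norm $V_p$; $44.4\sqrt2<63$. $\square$

The second lemma treats sequences that are multiplied by signs in blocks.

**Lemma 4.** For every finite sequence $a$ and all intervals $I_1<\dots<I_N$, $\ (\mathbb E\,V_{3/2}(a^\varepsilon)^2)^{1/2}\le K_0V_{3/2}(a)$ with $K_0=65$.

**Proof.** Let $s_k=a(I_k)$, so $\|s\|_{3/2}\le V_{3/2}(a)$. For an interval $E$, $a^\varepsilon(E)=\sum_k\varepsilon_ka(E\cap I_k)$. The $k$ with $I_k\subset E$ give $\sum_{I_k\subset E}\varepsilon_ks_k$, a sum over consecutive indices. An $I_k$ that meets $E$ without being contained in it contains $\min E$ and a point to the left of $E$, or $\max E$ and a point to the right of $E$. So there are at most two such $k$, a left one and a right one. For successive $E_\tau$, the left end terms use the successive intervals $E_\tau\cap I_k$, so their $\ell_{3/2}$-norm over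 $\tau$ is at most $V_{3/2}(a)$; likewise on the right. The index sets $\{k:I_k\subset E_\tau\}$ are successive in $\tau$. Therefore $V_{3/2}(a^\varepsilon)\le V_{3/2}((\varepsilon_ks_k)_k)+2V_{3/2}(a)$, and Lemma 3 gives the constant $63+2$. $\square$

## 4. The norming set

**Parameters.** Let $K=m_1=400$. Given $m_j$ and $n_i$ for $i<j$, choose an integer $n_j$ so large that, with $q_j:=\frac{\log n_j}{2\log m_j}$ (that is, $n_j^{1/q_j}=m_j^2$),
$$q_j\ge3,\qquad n_i^{1/q_j}\le2\ (i<j),\qquad n_j\ge j^{m_j},\qquad n_j>n_{j-1};\qquad\text{then put } m_{j+1}:=n_j^2 .$$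
Let $p_j=q_j/(q_j-1)\in(1,\frac32]$. Since $n_j\geq m_j^6$, we have $m_{j+1}\ge m_j^2$.

**Coding.** There are countably many tuples $(J;f_1,\dots,f_i)$ with $J$ odd, $i\ge0$ and $f_1<\dots<f_i$ nonzero in $c_{00}(\mathbb Q_{\mathbb K})$. Enumerate them, and assign to each an even integer not used before and larger than its $J$. This gives an injective map $\sigma$ into the even positive integers with $\sigma(J;f_1,\dots,f_i)>J$.

**Definition (the set $D$).** $D$ is the smallest subset of $c_{00}(\mathbb Q_{\mathbb K})$ such that: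

* (D1) $0,e_n\in D$.
* (D2) If $f\in D$ and $I$ is an interval, then $If\in D$.
* (D3) If $f_i\in D$, $\lambda_i\in\mathbb Q_{\mathbb K}$, $\sum|\lambda_i|\le1$ (finite sum), then $\sum\lambda_if_i\in D$.
* (D4) If $j$ is even, $d\le n_j$ and $f_1<\dots<f_d$ are in $D$, then $\frac1{m_j}\sum_{t\le d}f_t\in D$. The set of these functionals is $M_j$.
* (D5) If $J$ is odd, $d\le n_J$ and $(f_1,\dots,f_d)$ is a *$J$-special sequence*, meaning $f_1<\dots<f_d$ and $f_i\in M_{\sigma(J;f_1,\dots,f_{i-1})}$ for all $i\le d$, then $\frac1{m_J}\sum_{t\le d}f_t\in D$. The set of these functionals is $M_J$.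
* (D6) If $I_1<\dots<I_N$ are intervals, $f_\varepsilon\in D$, $c_\varepsilon\in\mathbb Q_{\mathbb K}$ $(\varepsilon\in\{\pm1\}^N)$ and $\mathbb E|c_\varepsilon|^2\le1$, then $\frac1K\mathbb E\,c_\varepsilon\sum_k\varepsilon_kI_kf_\varepsilon\in D$.
* (D7) If $f_1<\dots<f_d$ are in $D$, $c_\tau\in\mathbb Q_{\mathbb K}$, $\sum|c_\tau|^3\le1$, then $\frac1K\sum_\tau c_\tau f_\tau\in D$.

Each condition is monotone in $D$, so the intersection of all sets satisfying them satisfies them, and $D$ exists. For the same reason a property holds for all $g\in D$ once it passes from the components (elements of $D$) to the result in each operation. We call this *$D$-induction*. For example, $|f(n)|\le1$ for all $f\in D$ and all $n$: in (D6), $|g(n)|\le\frac1K\mathbb E|c_\varepsilon|\le1$, and the other operations are immediate. Consequently $|g(n)|\le1/m_j$ for $g\in M_j$.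

To see what a special sequence is, take $J=1$ and $w=\sigma(1;\emptyset)$. A possible first term is $f_1=\frac1{m_w}(e_1+e_2)$. The second term must lie in $M_{w'}$ with $w'=\sigma(1;f_1)$. Since $\sigma$ is injective, the index $w'$ determines $f_1$. In general the index prescribed for the $i$-th term remembers all earlier terms.

**Spaces.** Put $\|v\|=\|v\|_Y=\sup_{f\in D}|f(v)|$ and $\|x\|_X=\sup\{|x(v)|:v\in c_{00},\|v\|_Y\le1\}$ on $c_{00}$, and let $Y,X$ be the completions. By (D1) and $|f(n)|\le1$, $\|v\|_\infty\le\|v\|_Y\le\|v\|_1$. Hence $\|e_n\|_Y=1$ and $\|x\|_\infty\le\|x\|_X\le\|x\|_1$. By (D2), $\|Iv\|_Y\le\|v\|_Y$, and therefore $\|Ix\|_X\le\|x\|_X$, because $(Ix)(v)=x(Iv)$. So $(e_n)$ is a normalized bimonotone basis of both spaces, and $X$ is the closed span of the biorthogonal functionals in $Y^*$. Clearly $D\subset B_X$.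

**Part 1 of Theorem 2, and the RUC claim of part 3.** By (D6), Proposition 1 applies with $\|\cdot\|_*=\|\cdot\|_X$. So (5) and (6) hold with $K=400$. Formula (6) is the inequality of part 1; for RUD, apply it to the nonzero vectors among $a_ky_k$. Formula (5) with $v=\sum y_k$, $I_k=\operatorname{ran}y_k$, and $\mathbb E\|v^\varepsilon\|\le(\mathbb E\|v^\varepsilon\|^2)^{1/2}$, is the RUC claim for $Y$. $\square$

All the remaining work is to show that the coding still produces conditionality. Two more tools come directly from the closure conditions.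

**Lower $\frac32$-estimate.** For successive intervals $E_\tau$ and $v\in c_{00}$,
$$\Big(\sum_\tau\|E_\tau v\|^{3/2}\Big)^{2/3}\le K\|v\|.\tag{8}$$
Keep only the $\tau$ with $E_\tau v\ne0$, and let $f_\tau\in D$ be supported in $E_\tau$ and almost norming for $E_\tau v$ (by (D2)). By (D7), $\frac1K|\sum c_\tau f_\tau(v)|\le\|v\|$ whenever $c_\tau\in\mathbb Q_{\mathbb K}$ and $\sum|c_\tau|^3\le1$. The supremum over $c$ is $\frac1K(\sum|f_\tau(v)|^{3/2})^{2/3}$, by the duality of $\ell_{3/2}$ and $\ell_3$.

**Lemma 5.** If $x\in c_{00}$, $x\ne0$, $\|x\|_X\le1$ and $\delta>0$, there is $f\in D$ with $\operatorname{supp}f\subset\operatorname{ran}x$ and $\|x-f\|_1<\delta$.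

**Proof.** Let $I=\operatorname{ran}x$. By (D3), the closure of $\{f\in D:\operatorname{supp}f\subset I\}$ in $\mathbb K^I$ is absolutely convex. If $x$ were not in it, Hahn–Banach would give $v\in\mathbb K^I$ with $|x(v)|>\sup_{f\in D}|(If)(v)|=\sup_{f\in D}|f(v)|=\|v\|_Y$, contradicting $\|x\|_X\le1$. $\square$

## 5. Arrays of cells and the estimates on one array

The vectors $z_i$ will be built from many small pieces. A functional in $M_j$ with $j\ne w$ should see a vector of index $w$ only through a factor $1/m_{\min(j,w)}$. This section defines the right supports and a potential $r$, stable under (D6) and (D7), that proves it.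

**Definition (array).** Let $w$ be even. A *$w$-array* consists of successive nonempty intervals ("cells") $R_{s,l}$, $1\le s\le n_w$, $1\le l\le k_s$, in lexicographic order. With $R_s$ the interval hull of $\bigcup_lR_{s,l}$, we require:

* (R1) $k_s\ge n_wm_w^6$ for all $s$;
* (R2) if $s<s'$ and $m_j<m_w^2|R_s|$, then $k_{s'}\ge n_jm_w^6$.

The *hull* of the array is the interval hull of all its cells. A vector supported in $\bigcup R_{s,l}$ is said to be *on the cells*. For such $v$ put, with $p=p_w$,
$$\rho_s(v)=k_s^{1/3}\Big(\sum_l\|R_{s,l}v\|^{3/2}\Big)^{2/3},\qquad\rho=(\rho_s)_{s\le n_w},$$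
$$r(v)=4\Big(m_w\|\rho(v)\|_p+\frac1{m_w}\|\rho(v)\|_1\Big),\qquad\psi(v)=\|\rho(v)\|_p+\frac1{m_w}\|\rho(v)\|_1 .$$

Condition (R2) says that later rows have so many cells that they are long even compared with the indices $j$ which earlier rows are too long to ignore. For a feeling for $\rho_s$, let all cells be singletons. A unit vector $e_n$ with $n\in R_s$ has $\rho_s(e_n)=k_s^{1/3}$, while the average $y_s=\frac1{k_s}\sum_{n\in\text{cells of }R_s}e_n$ has $\rho_s(y_s)=k_s^{1/3}(k_s\cdot k_s^{-3/2})^{2/3}=1$. So $\rho_s$ penalizes concentration on few cells.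

**Elementary properties.** By Hölder,
$$\|R_sv\|\le\sum_l\|R_{s,l}v\|\le\rho_s(v),\qquad\text{so also }\|R_sv\|_\infty\le\rho_s(v),\tag{9}$$
and $\rho_s(Iv)\le\rho_s(v)$ for intervals $I$. Next, $R_{s,l}(v^\varepsilon)=(R_{s,l}v)^\varepsilon$, so (5) and (4) (with exponents $\frac32\le2$) give the first inequality below. The second follows by interchanging the sums over $l$ and $\tau$ and using (8) in each cell:
$$(\mathbb E\rho_s(v^\varepsilon)^2)^{1/2}\le K\rho_s(v),\qquad\Big(\sum_\tau\rho_s(E_\tau v)^{3/2}\Big)^{2/3}\le K\rho_s(v)\quad(E_\tau\text{ successive}).\tag{10}$$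
Since $p\le\frac32\le2$, (4) transfers both inequalities to $\|\rho(\cdot)\|_p$ and $\|\rho(\cdot)\|_1$, and the triangle inequality in $L_2$ and in $\ell_{3/2}$ transfers them to $r$ and $\psi$. Monotonicity under $I$ also passes on.

**Counting.** Let $g_1<\dots<g_d$ and let $\mathcal R$ be a family of successive intervals. *At most $d$ members of $\mathcal R$ meet at least two of the $\operatorname{ran}g_t$.* Send such a member to the least $t$ it meets. This is injective: a member with least index $t$ that meets a further range has a point beyond $\max\operatorname{ran}g_t$, so no later member meets $\operatorname{ran}g_t$.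

**Behavior of one row.** In (11)–(14), $g=\frac1{m_j}\sum_{t\le d}g_t\in M_j$, with $j$ even or odd, $g_1<\dots<g_d$ in $D$, $d\le n_j$, and $v$ is on the cells. First,
$$|g(R_sv)|\le\Big(\frac1{m_j}+\Big(\frac{n_j}{k_s}\Big)^{1/3}\Big)\rho_s(v).\tag{11}$$
At most $n_j$ indices $l$ have $R_{s,l}$ meeting two or more $\operatorname{ran}g_t$. They contribute at most $\sum\|R_{s,l}v\|\le n_j^{1/3}(\sum_l\|R_{s,l}v\|^{3/2})^{2/3}=(n_j/k_s)^{1/3}\rho_s(v)$. For every other $l$ at most one $g_t$ acts, and these contribute at most $\frac1{m_j}\sum_l\|R_{s,l}v\|\le\rho_s(v)/m_j$. Second, since $|g(n)|\le1/m_j$, by (9)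
$$|g(R_sv)|\le\frac1{m_j}\|R_sv\|_1\le\frac{|R_s|}{m_j}\rho_s(v).\tag{12}$$
Third,
$$\text{if }j\le w:\quad|g(R_sv)|\le\frac2{m_j}\rho_s(v)\text{ for all }s,\tag{13}$$
$$\text{if }j>w:\quad|g(R_sv)|\le\frac2{m_w^2}\rho_s(v)\text{ for all but at most one }s,\text{ which does not depend on }v.\tag{14}$$
For (13), (R1) gives $(n_j/k_s)^{1/3}\le(n_w/k_s)^{1/3}\le m_w^{-2}\le1/m_j$; use (11). For (14), note that $m_j\ge m_{w+1}\ge m_w^2$. If $k_s\ge n_jm_w^6$, use (11). If $m_j\ge m_w^2|R_s|$, use (12). If both conditions fail for $s$ and for some $s'>s$, then $m_j<m_w^2|R_s|$ and $k_{s'}<n_jm_w^6$, which contradicts (R2). So both fail for at most one $s$.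

The next lemma bounds the norm by the potential.

**Lemma 6.** For all $g\in D$ and all $v$ on the cells, $|g(v)|\le4\psi(v)$. In particular $\|v\|\le r(v)$.

**Proof.** $D$-induction, the property being the inequality for all $v$ on the cells.

(D1): $|v(n)|\le\max_s\rho_s(v)$ by (9). (D2): $|(If)(v)|=|f(Iv)|\le4\psi(Iv)\le4\psi(v)$. (D3): convexity.

(D6): by (2), Cauchy–Schwarz, the induction hypothesis for the vectors $v^\varepsilon$, and (10) for $\psi$,
$$|g(v)|\le\frac1K(\mathbb E|f_\varepsilon(v^\varepsilon)|^2)^{1/2}\le\frac4K(\mathbb E\psi(v^\varepsilon)^2)^{1/2}\le4\psi(v).$$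

(D7): with $E_\tau=\operatorname{ran}f_\tau$, Hölder and (10) for $\psi$ give
$$|g(v)|\le\frac1K\Big(\sum|f_\tau(E_\tau v)|^{3/2}\Big)^{2/3}\le\frac4K\Big(\sum\psi(E_\tau v)^{3/2}\Big)^{2/3}\le4\psi(v).$$

(D4), (D5): let $g=\frac1{m_j}\sum_{t\le d}g_t\in M_j$.

*Case $j<w$.* Let $A$ be the set of $s$ such that $R_s$ meets at least two $\operatorname{ran}g_t$, so $|A|\le n_j$. Let $B_t$ be the set of $s$ such that $R_s$ meets $\operatorname{ran}g_t$ and no other range. The remaining rows give $0$. By the induction hypothesis for $g_t$ and the vector $\sum_{s\in B_t}R_sv$, and by Hölder over the at most $n_j$ values of $t$ (recall $n_j^{1/q_w}\le2$),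
$$|g(v)|\le\sum_{s\in A}|g(R_sv)|+\frac1{m_j}\sum_t\Big|g_t\Big(\sum_{s\in B_t}R_sv\Big)\Big|\le\sum_{s\in A}|g(R_sv)|+\frac4{m_j}\Big(2\|\rho\|_p+\frac{\|\rho\|_1}{m_w}\Big).\tag{15}$$
Also $\sum_A|g(R_sv)|\le\sum_A\rho_s\le n_j^{1/q_w}\|\rho\|_p\le2\|\rho\|_p$. Since $m_j\ge400$, the total is at most $4\psi(v)$.

*Case $j\ge w$.* By (13) with $j=w$, or by (14) together with (9) for the exceptional row, $|g(v)|\le\|\rho\|_\infty+\frac2{m_w}\|\rho\|_1\le4\psi(v)$.

Finally $4\psi\le r$. $\square$

With Lemma 6 available, mismatched indices gain a factor.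

**Lemma 7.** If $g\in M_j$, $j\ne w$, and $v$ is on the cells of a $w$-array, then $|g(v)|\le r(v)/m_{\min(j,w)}$.

**Proof.** *$j<w$.* Formula (15) holds, now with Lemma 6 in place of the induction hypothesis. By (13), $\sum_A|g(R_sv)|\le\frac2{m_j}\sum_A\rho_s\le\frac4{m_j}\|\rho\|_p$. Hence $|g(v)|\le\frac1{m_j}\big(12\|\rho\|_p+\frac4{m_w}\|\rho\|_1\big)\le r(v)/m_j$. *$j>w$.* By (14) and (9), $|g(v)|\le\|\rho\|_\infty+\frac2{m_w^2}\|\rho\|_1\le\frac1{m_w}\big(m_w\|\rho\|_p+\frac2{m_w}\|\rho\|_1\big)\le r(v)/m_w$. $\square$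

## 6. Exact pairs in every block subspace

**Definition (exact pair).** An *exact $w$-pair* $(z,f)$ relative to a $w$-array with hull $R$ satisfies: $z$ is on the cells, $r(z)\le32$, $f\in M_w$, $\operatorname{ran}f\subset R$, $f(z)=1$. By Lemma 6, $\|z\|\le32$.

**Lemma 8.** Let $w$ be even, $n_0\in\mathbb N$, $\delta>0$.

(X) Given a block sequence $(x_k)$ of the basis of $X$, there are an exact $w$-pair $(z,f)$ with array contained in $(n_0,\infty)$ and $f'\in\operatorname{span}(x_k)$ with $\operatorname{ran}f'$ contained in the hull of the array and $\|f-f'\|_X\le\delta$.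

(Y) Given a block sequence $(x_k)$ of the basis of $Y$, there is an exact $w$-pair $(z,f)$ with array contained in $(n_0,\infty)$ and $z\in\operatorname{span}(x_k)$.

**Proof of (X).** *Step 1: find long sums that stay bounded.* Claim: for all $k\ge2$ and every tail of $(x_i)$ there are $u_1<\dots<u_k$ in the span of that tail with $\|u_l\|_X\ge\frac12$ and $\|\sum u_l\|_X\le1$.

Suppose this fails for some $k$ and some tail. By homogeneity, for $c>0$ and successive $u_l$ in the span of the tail, $\|u_l\|\ge c$ for all $l\le k$ implies $\|\sum_{l\le k}u_l\|>2c$. Iterating, the sum of $k^s$ normalized successive vectors of the span has norm $>2^s$. Take $j\ge k$ even and $s=m_j$, so that $k^s\le j^{m_j}\le n_j$. On the other hand, let $u_1<\dots<u_d$ be normalized in the span, $d\le n_j$. For small $\delta'>0$, Lemma 5 gives nonzero $f_t\in D$ with $\operatorname{supp}f_t\subset\operatorname{ran}u_t$ and $\|f_t-u_t\|_1<\delta'$. By (D4), $\frac1{m_j}\sum f_t\in D\subset B_X$, so $\|\sum u_t\|_X\le m_j+d\delta'$. Letting $\delta'\to0$,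 $\|\sum u_t\|_X\le m_j<2^{m_j}$. With $d=k^s$ this is a contradiction.

*Step 2: build the rows.* Choose inductively for $s=1,\dots,n_w$:

* a number $k_s$ as required by (R1) and (R2); these are finitely many lower bounds, depending only on $R_1,\dots,R_{s-1}$, since $m_j\to\infty$;
* vectors $u_{s,1}<\dots<u_{s,k_s}$ from the Claim, beyond $n_0$ and beyond everything chosen before, and $R_{s,l}=\operatorname{ran}u_{s,l}$;
* vectors $v_{s,l}$ supported in $R_{s,l}$ with $\|v_{s,l}\|_Y\le1$ and $u_{s,l}(v_{s,l})=\|u_{s,l}\|_X\ge\frac12$; by bimonotonicity the supremum defining $\|u_{s,l}\|_X$ may be taken over vectors supported in $R_{s,l}$, and in finite dimension it is attained;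
* $h'_s=\sum_lu_{s,l}$ and $y_s=\frac1{k_s}\sum_lv_{s,l}$, so that $\|h'_s\|_X\le1$, $h'_s(y_s)\ge\frac12$ and $\|y_s\|_\infty\le1$;
* by Lemma 5, $h_s\in D$ with $\operatorname{supp}h_s\subset R_s$ and $\|h_s-h'_s\|_1\le\min(\frac14,\delta m_w/n_w)$, so that $\operatorname{Re}h_s(y_s)\ge\frac14$.

*Step 3: assemble and check.* Put $f=\frac1{m_w}\sum_sh_s$, $f'=\frac1{m_w}\sum_sh'_s$, $z_0=\frac{m_w}{n_w}\sum_sy_s$. The $h_s$ are nonzero and successive and there are $n_w$ of them, so $f\in M_w$ by (D4). Also $\|f-f'\|_X\le\|f-f'\|_1\le\frac{n_w}{m_w}\cdot\frac{\delta m_w}{n_w}=\delta$, and $|f(z_0)|\ge\operatorname{Re}\frac1{n_w}\sum_sh_s(y_s)\ge\frac14$. Further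
$$\rho_s(z_0)\le\frac{m_w}{n_w}k_s^{1/3}\big(k_s\cdot k_s^{-3/2}\big)^{2/3}=\frac{m_w}{n_w},$$
so, since $n_w^{1/q_w}=m_w^2$,
$$r(z_0)\le4\Big(m_w\frac{m_w}{n_w}n_w^{1/p_w}+1\Big)=4\big(m_w^2n_w^{-1/q_w}+1\big)=8 .$$
Let $z=z_0/f(z_0)$. Then $f(z)=1$ and $r(z)\le32$.

**Proof of (Y).** Claim: for all $k\ge2$ and every tail there are $v_1<\dots<v_k$ in its span with $\|v_l\|\le1$ and $\|\frac1k\sum v_l\|\ge\frac12$. Otherwise, by homogeneity, averages of $k$ successive vectors of norm at most $c$ have norm $<c/2$. Iterating, $\|k^{-s}\sum_{t\le k^s}u_t\|<2^{-s}$ for successive normalized $u_t$ in the span. Take $j\ge k$ even and $s=m_j$, so $k^s\le n_j$. Given $\eta\in(0,1)$, (D2) and (D3) (to adjust the phase by a factor in $\mathbb Q_{\mathbb K}$ of modulus at most $1$) give $g_t\in D$ supported in $\operatorname{ran}u_t$ with $\operatorname{Re}g_t(u_t)\ge1-\eta$. Then $\frac1{m_j}\sum g_t\in D$ by (D4), so $\|\sum_{t\le k^s}u_t\|\ge(1-\eta)k^s/m_j$. Hence $1/m_j\le\|k^{-s}\sum u_t\|<2^{-m_j}$, a contradiction.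

Now build the rows as in (X): take $v_{s,1}<\dots<v_{s,k_s}$ from this claim, $R_{s,l}=\operatorname{ran}v_{s,l}$, $y_s=\frac1{k_s}\sum_lv_{s,l}$ (so $\|y_s\|\ge\frac12$), and $h_s\in D$ with $\operatorname{supp}h_s\subset R_s$ and $\operatorname{Re}h_s(y_s)\ge\frac14$, which exists by the definition of the norm with (D2) and (D3). With $f=\frac1{m_w}\sum h_s$ and $z_0=\frac{m_w}{n_w}\sum y_s$, Step 3 applies word for word (without $f'$), and $z=z_0/f(z_0)\in\operatorname{span}(x_k)$. $\square$

## 7. A two-exponent variation along a special functional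

**Setting.** Fix $J$ odd, $N=n_J$, $p=p_J$, $q=q_J$. Let $(f_1,\dots,f_N)$ be $J$-special with exact $w_i$-pairs $(z_i,f_i)$, where $w_1=\sigma(J;\emptyset)$, $w_i=\sigma(J;f_1,\dots,f_{i-1})$, and suppose that the arrays have hulls $R^{(1)}<\dots<R^{(N)}$. The $w_i$ are distinct and $>J$. Call $v$ *admissible* if it is supported on the cells of all these arrays together. Write $P_i=P_{R^{(i)}}$, and let $r_i(v)=r(P_iv)$, computed for the $i$-th array. Let $F=\frac1{m_J}\sum_{i\le N}f_i$, which is in $D$ by (D5). As $\operatorname{ran}f_i\subset R^{(i)}$, we have $P_iF=f_i/m_J$.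

Section 3 excludes $\sup_E|F(Ev)|$ as a potential: for $v=\sum(-1)^iz_i$ and $I_i=R^{(i)}$, $(\mathbb E|F(v^\varepsilon)|^2)^{1/2}=\sqrt N/m_J$, whereas $\sup_E|F(Ev)|\le65/m_J$, as computed in the proof of Proposition 11. It suggests the $p$-variation of $F$ along $v$. The exponent $p=p_J$ is dictated by $n_j^{1/q_J}\le2$ for $j<J$. However, **inside** one hull $R^{(i)}$ the bound we have is (8), with exponent $\frac32$. So we use exponent $\frac32$ inside hulls and exponent $p$ across hulls, and allow for the latter only families of intervals that do not cut up a hull.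

**Definition (good families and $\Phi$).** A family of successive intervals $E_\tau$ is *good* if each $R^{(i)}$ meets at most two of the $E_\tau$. Put
$$S_i(v)=\sup\Big(\sum_\tau|F(E_\tau P_iv)|^{3/2}\Big)^{2/3}\ (\text{all successive families}),\qquad M(v)=\sup\Big(\sum_\tau|F(E_\tau v)|^p\Big)^{1/p}\ (\text{good families}),$$
and $\Phi(v)=M(v)+\|S(v)\|_p$ with $S=(S_i)_{i\le N}$.

For example, the family $R^{(1)},\dots,R^{(N)}$ is good. A family of three nonempty subintervals of one $R^{(i)}$ is not.

**Lemma 9.** For admissible $v$: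

(a) $|F(Ev)|\le\Phi(v)$ and $\Phi(Iv)\le\Phi(v)$ for intervals $E,I$.

(b) If $H_1<H_2<\cdots$ are intervals, each the hull of consecutive $R^{(i)}$'s, then $(\sum_t\Phi(H_tv)^p)^{1/p}\le\Phi(v)$.

(c) $(\sum_\tau\Phi(E_\tau v)^{3/2})^{2/3}\le3\Phi(v)$ for successive intervals $E_\tau$.

(d) $(\mathbb E\Phi(v^\varepsilon)^2)^{1/2}\le K\Phi(v)$ for all intervals $I_1<I_2<\cdots$ defining $v^\varepsilon$.

**Proof of (a)** (interval restrictions)**.** A single interval is a good family, and a good family stays good after intersection with $I$. Also $S_i(Iv)\le S_i(v)$.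

**Proof of (b)** (used when $g\in M_j$, $j<J$)**.** Choose good families for the $H_tv$ and intersect them with $H_t$. Each $R^{(i)}$ lies in one $H_t$ or meets none, so the union of these families is good. Hence $\sum_tM(H_tv)^p\le M(v)^p$. Also $S_i(H_tv)=S_i(v)$ if $R^{(i)}\subset H_t$ and $0$ otherwise, so $\sum_t\|S(H_tv)\|_p^p\le\|S(v)\|_p^p$. Combine by the triangle inequality in $\ell_p$.

**Proof of (c)** (stability under (D7))**.** *The part $\|S\|_p$.* Concatenating families, $(\sum_\tau S_i(E_\tau v)^{3/2})^{2/3}\le S_i(v)$. By (4) with $p\le\frac32$, $(\sum_\tau\|S(E_\tau v)\|_p^{3/2})^{2/3}\le\|S(v)\|_p$.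

*The part $M$, intervals meeting at most one hull.* If $E_\tau$ meets no $R^{(i)}$, then $M(E_\tau v)=0$. If $E_\tau$ meets exactly one $R^{(i)}$, only two intervals of a good family matter, and $(|x|^p+|y|^p)^{1/p}\le|x|+|y|\le2^{1/3}(|x|^{3/2}+|y|^{3/2})^{2/3}$ gives $M(E_\tau v)\le2^{1/3}S_i(E_\tau v)$. By concatenation, these $\tau$ contribute at most $2^{1/3}(\sum_iS_i(v)^{3/2})^{2/3}\le2\|S(v)\|_p$ in $\ell_{3/2}$, because $p\le\frac32$.

*The part $M$, intervals meeting at least two hulls.* Call these $\tau$ type $\beta$. An interval strictly between two intervals that meet $R^{(i)}$ lies in $R^{(i)}$, so it is not of type $\beta$. Hence each $R^{(i)}$ meets at most two type $\beta$ intervals, and these are consecutive among type $\beta$. Split type $\beta$ into odd- and even-numbered ones. Within each half, each $R^{(i)}$ meets at most one $E_\tau$. So if we choose good families for the $E_\tau v$ and intersect them with the $E_\tau$, the union over a half is good. Each half contributes at most $(\sum M(E_\tau v)^{3/2})^{2/3}\le(\sum M(E_\tau v)^p)^{1/p}\le M(v)$.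

In total we get at most $2M(v)+2\|S(v)\|_p+\|S(v)\|_p\le3\Phi(v)$.

**Proof of (d)** (stability under (D6))**.** *Step 1: the part $\|S\|_p$.* $S_i(v)$ is the $V_{3/2}$-norm of the sequence $(F(n)v(n))_{n\in R^{(i)}}$, and passing from $v$ to $v^\varepsilon$ multiplies this sequence by signs as in Lemma 4. So $(\mathbb ES_i(v^\varepsilon)^2)^{1/2}\le K_0S_i(v)$, and by (4), $(\mathbb E\|S(v^\varepsilon)\|_p^2)^{1/2}\le K_0\|S(v)\|_p$.

*Step 2: remove the ends of the intervals in $M(v^\varepsilon)$.* Fix $\varepsilon$ and a good family $(E_\tau)$, which may depend on $\varepsilon$. Let $G_\tau=\{i:R^{(i)}\subset E_\tau\}$, a set of consecutive indices, and let $H_\tau$ be the hull of $\bigcup_{i\in G_\tau}R^{(i)}$. At most two further $R^{(i)}$ meet $E_\tau$, one at each end. The corresponding terms satisfy $|F(E_\tau P_iv^\varepsilon)|\le S_i(v^\varepsilon)$, and each $R^{(i)}$ meets at most two $E_\tau$. So the left and the right end terms together contribute at most $2\cdot2^{1/p}\|S(v^\varepsilon)\|_p\le4\|S(v^\varepsilon)\|_p$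 in $\ell_p$. There remains $F(H_\tau v^\varepsilon)=\sum_k\varepsilon_kF(I_kH_\tau v)$. The $I_k$ meeting no $R^{(i)}$ contribute $0$. Say that $k$ is of *type 1* if $I_k$ meets exactly one $R^{(i)}$, and of *type 2* if it meets at least two.

*Step 3: type 1.* These contribute $\sum_{i\in G_\tau}X_i$, where $X_i=\sum_{k\text{ type 1 at }i}\varepsilon_kF(I_kP_iv)$. The $G_\tau$ are successive sets of consecutive indices, so the $\ell_p$-norm over $\tau$ is at most $V_p((X_i)_i)$, whatever the family. The $X_i$ are independent and symmetric, so $(X_i)$ has the distribution of $(\eta_iX_i)$ with independent signs $\eta$ that are independent of $X$. By Lemma 3 conditionally on $X$, and by (4),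
$$(\mathbb EV_p(X)^2)^{1/2}\le K_1(\mathbb E\|X\|_p^2)^{1/2}\le K_1\big\|\big((\mathbb E|X_i|^2)^{1/2}\big)_i\big\|_p\le K_1\|S(v)\|_p ,$$
since $\mathbb E|X_i|^2=\sum_k|F(I_kP_iv)|^2\le S_i(v)^2$.

*Step 4: type 2, all $R^{(i)}$ met by $I_k$ having $i\in G_\tau$.* Such a $k$ contributes $\varepsilon_ks_k$ with $s_k=F(I_kv)$. For fixed $\tau$ these $k$ are consecutive among type 2: if $k<k'<k''$ are of type 2 and $k,k''$ are of this kind, then any $R^{(i)}$ met by $I_{k'}$ has its index between indices met by $I_k$ and by $I_{k''}$, so $i\in G_\tau$. For different $\tau$ these sets of $k$ are successive. So the $\ell_p$-norm over $\tau$ is at most $V_p((\varepsilon_ks_k)_{k\text{ type 2}})$, whose $L_2$-norm is at most $K_1\|(s_k)_{k\text{ type 2}}\|_p$ by Lemma 3. The type 2 intervals $I_k$ form a good family, because of three $I_k$ meeting $R^{(i)}$ the middle one lies in $R^{(i)}$ and is not of type 2. So the bound is $K_1M(v)$.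

*Step 5: type 2, $I_k$ meeting $R^{(i)}$'s both with $i\in G_\tau$ and with $i\notin G_\tau$.* Such an $I_k$ contains the stretch from $\max R^{(\min G_\tau-1)}$ to $\min R^{(\min G_\tau)}$, or the analogous stretch on the right. So there are at most two such $k$ for each $\tau$, a left one and a right one. The intervals $I_k\cap H_\tau$ on the left form a good family, since each $R^{(i)}$ meets at most one $H_\tau$. The same holds on the right. The contribution is at most $2M(v)$. A type 2 interval meeting no $R^{(i)}$ with $i\in G_\tau$ contributes $0$.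

*Step 6: collect.* The bounds in Steps 2–5 do not depend on the family, so $M(v^\varepsilon)\le4\|S(v^\varepsilon)\|_p+V_p(X)+V_p((\varepsilon_ks_k)_{k\text{ type 2}})+2M(v)$ for every $\varepsilon$. Taking $L_2$-norms,
$$(\mathbb EM(v^\varepsilon)^2)^{1/2}\le(4K_0+K_1)\|S(v)\|_p+(K_1+2)M(v).$$
Adding $K_0\|S(v)\|_p$ from Step 1, the coefficients are $5K_0+K_1=388\le K$ and $65\le K$. $\square$

This computation is the reason for the value $K=400$. Now the potential controls all of $D$.

**Lemma 10.** For all $g\in D$ and all admissible $v$: $\ |g(v)|\le\Phi(v)+4\|r(v)\|_p$, where $r=(r_i)_{i\le N}$.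

**Proof.** By Section 5, $\|P_iv\|\le r_i(v)$ and $r_i(Iv)\le r_i(v)$. By (10) for $r$ on each array and (4) with $p\le\frac32\le2$,
$$(\mathbb E\|r(v^\varepsilon)\|_p^2)^{1/2}\le K\|r(v)\|_p,\qquad\Big(\sum_\tau\|r(E_\tau v)\|_p^{3/2}\Big)^{2/3}\le K\|r(v)\|_p .\tag{16}$$
We use $D$-induction.

(D1): $|v(n)|\le\max_i\|P_iv\|_\infty\le\|r(v)\|_\infty$. (D2): monotonicity of $\Phi$ and $r_i$ under $I$. (D3): convexity. (D6): by (2), Lemma 9(d) and (16),
$$|g(v)|\le\frac1K\Big(\mathbb E\big(\Phi(v^\varepsilon)+4\|r(v^\varepsilon)\|_p\big)^2\Big)^{1/2}\le\Phi(v)+4\|r(v)\|_p .$$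
(D7): with $E_\tau=\operatorname{ran}f_\tau$, Hölder, Lemma 9(c) and (16) give
$$|g(v)|\le\frac1K\Big(\sum_\tau\big(\Phi(E_\tau v)+4\|r(E_\tau v)\|_p\big)^{3/2}\Big)^{2/3}\le\frac3K\Phi(v)+4\|r(v)\|_p .$$

(D4), (D5): let $g=\frac1{m_j}\sum_{t\le d}g_t\in M_j$. Note that $g(v)=\sum_ig(P_iv)$.

*Case $j<J$: split the hulls among the $g_t$.* Let $A$ be the set of $i$ such that $R^{(i)}$ meets at least two $\operatorname{ran}g_t$, so $|A|\le n_j$. Let $B_t$ be the set of $i$ such that $R^{(i)}$ meets $\operatorname{ran}g_t$ and no other range. If $i<i'<i''$ and $i,i''\in B_t$, then $R^{(i')}\subset\operatorname{ran}g_t$; so $B_t$ consists of consecutive indices. Let $H_t$ be the hull of $\bigcup_{i\in B_t}R^{(i)}$; the nonempty $H_t$ are successive, and $H_tv=\sum_{i\in B_t}P_iv$. Since $n_j^{1/q_J}\le2$, the induction hypothesis for $g_t$ at $H_tv$, Hölder and Lemma 9(b) give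
$$|g(v)|\le\sum_{i\in A}r_i+\frac1{m_j}\sum_t\big(\Phi(H_tv)+4\|(r_i)_{i\in B_t}\|_p\big)\le2\|r\|_p+\frac2{m_j}\big(\Phi(v)+4\|r\|_p\big)\le\Phi(v)+4\|r\|_p .$$

*Case $j>J$: at most one pair has the matching index.* At most one $i$ has $w_i=j$; it contributes at most $\|P_iv\|\le\|r\|_\infty$. For the other $i$, $\min(j,w_i)\ge J+1$, so Lemma 7 gives $|g(P_iv)|\le r_i/m_{J+1}=r_i/n_J^2$. Since $\|r\|_1\le n_J\|r\|_\infty$, $|g(v)|\le2\|r\|_\infty$.

*Case $j=J$: the coding.* Now $(g_t)_{t\le d}$ is $J$-special and $d\le N$. Let $\kappa\in\{1,\dots,d+1\}$ be maximal with $g_t=f_t$ for all $t<\kappa$. Then $\frac1{m_J}\sum_{t<\kappa}g_t=EF$ for an initial interval $E$ (empty if $\kappa=1$), and by Lemma 9(a) this part contributes at most $\Phi(v)$. Suppose $\kappa\le d$. Then $g_\kappa\in M_{w_\kappa}$, because its index is computed from $g_1,\dots,g_{\kappa-1}=f_1,\dots,f_{\kappa-1}$. For $t>\kappa$, $g_t\in M_{w'_t}$ with $w'_t=\sigma(J;g_1,\dots,g_{t-1})$. This is none of $w_1,\dots,w_N$: by injectivity of $\sigma$, $w'_t=w_i$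 would force $i=t$ and $g_\kappa=f_\kappa$, contrary to the choice of $\kappa$. All these indices are $>J$, and the $w_i$ are distinct. So by Lemma 7, $|g_t(P_iv)|\le r_i/m_{J+1}=r_i/n_J^2$ for all $t\ge\kappa$ and all $i$, except for $(t,i)=(\kappa,\kappa)$, where the bound is $r_\kappa$. There are at most $n_J$ values of $t$, hence
$$|g(v)|\le\Phi(v)+\frac1{m_J}\Big(\|r\|_\infty+\frac{n_J\|r\|_1}{n_J^2}\Big)\le\Phi(v)+2\|r\|_\infty .\qquad\square$$

**Proposition 11.** In the above setting, $\big\|\sum_{i\le N}(-1)^iz_i\big\|_Y\le161\,N^{1/p_J}$. Consequently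
$$\Big\|\sum_{i\le N}f_i\Big\|_X\le m_J,\qquad\Big\|\sum_{i\le N}(-1)^if_i\Big\|_X\ge\frac{m_J^2}{161},\qquad\Big\|\sum_{i\le N}z_i\Big\|_Y\ge\frac N{m_J}.\tag{17}$$

**Proof.** *Step 1: evaluate the potentials at $v=\sum(-1)^iz_i$.* This $v$ is admissible, $r_i(v)\le32$ and $\|r(v)\|_p\le32N^{1/p}$. Since $P_iF=f_i/m_J$ and $f_i\in D$, (8) gives
$$S_i(v)\le\frac1{m_J}\sup\Big(\sum_\tau\|E_\tau z_i\|^{3/2}\Big)^{2/3}\le\frac{32K}{m_J}.$$
For an interval $E$, the $i$ with $R^{(i)}\subset E$ contribute to $m_JF(Ev)$ an alternating sum of $\pm1$, because $f_i(z_i)=1$. There are at most two partial terms, with $|f_i(Ez_i)|\le\|z_i\|\le32$. So $|F(Ev)|\le\frac{65}{m_J}$. A good family has at most $2N$ members meeting some $R^{(i)}$, so $M(v)\le\frac{65}{m_J}(2N)^{1/p}\le\frac{130}{m_J}N^{1/p}$. As $m_J\ge K=400$,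
$$\Phi(v)\le\frac{130+32K}{m_J}N^{1/p}\le33\,N^{1/p},$$
and Lemma 10 gives $\|v\|\le(33+128)N^{1/p}$.

*Step 2: the consequences.* The first holds since $F\in D\subset B_X$. For the second, $\big(\sum(-1)^if_i\big)(v)=\sum f_i(z_i)=N$, so the norm is at least $N^{1-1/p_J}/161=n_J^{1/q_J}/161=m_J^2/161$. For the third, $F(\sum z_i)=N/m_J$. $\square$

## 8. Conditionality in every block subspace of $X$

**No block sequence of $X$ is unconditional.** Let $(x_k)$ be a block sequence of the basis of $X$ and let $J$ be odd. For $i=1,\dots,n_J$ put $w_i=\sigma(J;f_1,\dots,f_{i-1})$. Apply Lemma 8(X) with $w=w_i$, $\delta=2^{-i}$, $n_0$ beyond the previous hull, and a tail of $(x_k)$ beyond all members used before. This gives an exact $w_i$-pair $(z_i,f_i)$ and $f'_i\in\operatorname{span}(x_k)$ with $\|f_i-f'_i\|_X\le2^{-i}$; the arrays are successive and so are the $f_i'$. Then $(f_i)$ is $J$-special, and Proposition 11 gives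
$$\Big\|\sum f'_i\Big\|_X\le m_J+1,\qquad\Big\|\sum(-1)^if'_i\Big\|_X\ge\frac{m_J^2}{161}-1 .\tag{18}$$
The $f'_i$ expand over disjoint successive sets of the $x_k$, so the two sums differ only by signs of coefficients with respect to $(x_k)$. If $(x_k)$ were unconditional with constant $C$, then $\frac{m_J^2}{161}-1\le C(m_J+1)$ for all odd $J$, which is impossible since $m_J\to\infty$. Together with part 1:

**There is a Schauder basis all of whose block subsequences are RUD (uniformly) and which has no unconditional block subsequence.** The answer to the question is negative. $\blacksquare$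

**Gliding hump.** For $X$ to be HI we need blocks close to arbitrary subspaces. Let $V$ be an infinite-dimensional closed subspace of a space with a bimonotone basis, let $n\in\mathbb N$ and $\theta\in(0,1)$. Some unit vector $a'\in V$ has its first $n$ coordinates equal to $0$. Choose $m$ with $\|a'-P_{[1,m]}a'\|<\theta$ and let $a=P_{[1,m]}a'/\|P_{[1,m]}a'\|$. Then $\|a-a'\|\le2\theta$. Repeating this with $n$ beyond the previous range and rapidly decreasing $\theta$, for each $\eta>0$ we get a normalized block sequence $(a_k)$ and $a'_k\in V$ with $\sum\|a_k-a'_k\|\le\eta$.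

**$X$ is HI.** Let $V_1,V_2\subset X$ be infinite-dimensional closed subspaces and $0<\eta<\frac12$. Choose normalized block sequences $(a_k),(b_k)$ and $a'_k\in V_1$, $b'_k\in V_2$ with $\sum\|a_k-a'_k\|\le\eta$ and $\sum\|b_k-b'_k\|\le\eta$. Run the construction above, choosing $f'_i\in\operatorname{span}(a_k)$ for $i$ odd and $f_i'\in\operatorname{span}(b_k)$ for $i$ even. Again (18) holds. Put
$$u=\sum_{i\text{ odd}}f'_i=\sum\alpha_ka_k,\qquad v=\sum_{i\text{ even}}f'_i=\sum\beta_kb_k .$$
By (18), $\|u+v\|\le m_J+1$ and $\|u-v\|\ge m_J^2/161-1$. By bimonotonicity $|\alpha_k|\le\|u\|$ and $|\beta_k|\le\|v\|$. So $u'=\sum\alpha_ka'_k\in V_1$ and $v'=\sum\beta_kb'_k\in V_2$ satisfy $\|u-u'\|\le\eta\|u\|$ and $\|v-v'\|\le\eta\|v\|$. For $J$ large, $\|u\|,\|v\|\le\frac12(\|u+v\|+\|u-v\|)\le\|u-v\|$. Hence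
$$\|u'+v'\|\le\|u+v\|+2\eta\|u-v\|,\qquad\|u'-v'\|\ge(1-2\eta)\|u-v\| .\tag{19}$$
As $J\to\infty$, the quotient $\|u'+v'\|/\|u'-v'\|$ becomes at most $\frac{2\eta}{1-2\eta}+o(1)$. Letting $\eta\to0$, the infimum of $\|u'+v'\|/\|u'-v'\|$ over $u'\in V_1$, $v'\in V_2$ with $u'\neq v'$ is $0$. If $V_1+V_2$ were a topological direct sum, $\|u'-v'\|\le C\|u'+v'\|$ would hold for some $C$. So it is not, and $X$ is HI. This proves part 2. $\blacksquare$

## 9. The space $Y$

**$Y$ is HI.** Let $V_1,V_2\subset Y$ be infinite-dimensional closed subspaces and choose $(a_k),(a'_k),(b_k),(b'_k)$ as before. For $J$ odd, use Lemma 8(Y) to choose inductively exact $w_i$-pairs $(z_i,f_i)$ with $w_i=\sigma(J;f_1,\dots,f_{i-1})$, successive arrays, $z_i\in\operatorname{span}(a_k)$ for $i$ odd and $z_i\in\operatorname{span}(b_k)$ for $i$ even. Let $u=\sum_{i\text{ odd}}z_i$ and $v=-\sum_{i\text{ even}}z_i$. By Proposition 11, $\|u-v\|=\|\sum z_i\|\ge N/m_J$ and $\|u+v\|=\|\sum(-1)^iz_i\|\le161N^{1/p_J}$, so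
$$\frac{\|u-v\|}{\|u+v\|}\ge\frac{N^{1/q_J}}{161\,m_J}=\frac{m_J}{161}\to\infty\qquad(J\to\infty).$$
Since $\|u+v\|\le\|u-v\|$ for $J$ large, we have $\|u\|,\|v\|\le\|u-v\|$ as before. Expanding $u=\sum\alpha_ka_k$, $v=\sum\beta_kb_k$ and replacing $a_k,b_k$ by $a_k',b'_k$ gives (19) again, and the conclusion is the same: $V_1+V_2$ is not a topological direct sum. In particular no block sequence of $Y$ is unconditional.

**No block sequence of $X$ is RUC and none of $Y$ is RUD.** By (7), a basic sequence that is both RUD and RUC is unconditional. All block sequences of $X$ are RUD, all block sequences of $Y$ are RUC, and neither space has an unconditional block sequence. So no block sequence of $X$ is RUC and no block sequence of $Y$ is RUD. Together with the RUC estimate of Section 4, this proves part 3 and completes the proof of Theorem 2. $\blacksquare$
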